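
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem*{question}{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Zero excess and minimal length in infinite Coxeter groups:\\ a counterexample of rank four}


\begin{abstract}
An element $w$ of a Coxeter group has excess zero if it is a product $w=xy$ with $x^2=y^2=1$ and $\ell(w)=\ell(x)+\ell(y)$. Hart and Rowley asked whether every conjugacy class of products of two elements of square $1$ contains an element that has both minimal length in its class and excess zero. We show that the answer is negative, already in rank $4$: there is a class of minimal length $13$ in which all elements of length $13$ have excess at least $4$ and all elements of excess zero have length at least $15$. We determine which members of a family of similar classes fail, prove a necessary and sufficient criterion for classes of elements of infinite order, and deduce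 positive results. In particular the answer is positive in rank at most $3$.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $W$ be a Coxeter group with Coxeter generating set $R$, that is,
\[
W=\langle R \mid (rs)^{m_{rs}}=1,\ r,s\in R\rangle ,
\]
where $m_{rs}=m_{sr}\in\mathbb N\cup\{\infty\}$, $m_{rr}=1$, $m_{rs}\ge 2$ for $r\ne s$, and no relation is imposed when $m_{rs}=\infty$. Let $\ell$ be the length function with respect to $R$, and let
\[
\mathcal W=\{w\in W\mid w=xy \text{ with } x,y\in W,\ x^2=y^2=1\}
\]
be the set of \emph{strongly real} elements. The \emph{excess} of $w\in\mathcal W$ is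
\[
e(w)=\min\{\ell(x)+\ell(y)-\ell(w)\mid w=xy,\ x^2=y^2=1\}\ \ge 0 .
\]
Thus $e(w)=0$ means that some reduced expression of $w$ is a reduced expression of an element of square $1$ followed by a reduced expression of another one. The set $\mathcal W$ is closed under conjugation; a conjugacy class contained in it is called strongly real. Excess, like length, varies within a class, and one may ask whether both can be made as small as possible at the same time.

\begin{question}[Hart and Rowley \cite{HR}]
Let $X$ be a strongly real conjugacy class of a Coxeter group $W$. Is there an element $w\in X$ that has minimal length in $X$ and satisfies $e(w)=0$?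
\end{question}

The background to the question consists of three known results.
\begin{itemize}
\item[(K1)] Every $w\in\mathcal W$ is conjugate in $W$ to an element of excess zero.
\item[(K2)] If $W$ is finite, every conjugacy class of $W$ contains an element of minimal length in the class and of excess zero.
\item[(K3)] For arbitrary $W$, every strongly real class of elements of finite order contains such an element.
\end{itemize}

What remains is the case of infinite order. The first example is encouraging. In the infinite dihedral group $\langle s,t\rangle$ the elements of infinite order are the $(st)^n$ with $n\neq 0$; the class of $(st)^n$, $n\ge1$, is $\{(st)^n,(ts)^n\}$, both elements have length $2n$, and $(st)^n=s\cdot t(st)^{n-1}$ is a product of two reflections of lengths $1$ and $2n-1$. Geometrically, $w=(st)^n$ translates a line and its two factors are point reflections of that line; seen from a base point between the two centers, the lengths add up. In a general Coxeter group an element $w=xy$ of infinite order still translates an axis which $x$ and $y$ reverse, and one can again choose a base point between the two centers.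 This takes care of all walls that cross the axis. But there may also be walls that \emph{contain} the axis. Across these, $w,x,y$ act through a finite group, and (K2) would help if $x$ and $y$ acted as elements of the finite reflection group generated by those walls. They need not, and this is the source of the counterexample.

\begin{theorem}\label{thm:counter}
Let $R=\{r_1,r_2,s,t\}$ with
\[
m_{r_1r_2}=3,\quad m_{r_2s}=m_{r_2t}=4,\quad m_{r_1s}=m_{r_1t}=2,\quad m_{st}=\infty ,
\]
let $w_J$ and $w_K$ be the longest elements of the parabolic subgroups generated by $J=\{r_1,r_2,s\}$ and $K=\{r_1,r_2,t\}$ (both of type $B_3$), and let $X$ be the conjugacy class of $w=w_Jw_Kr_1$. Then $X$ is strongly real, and: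
\begin{enumerate}
\item[(i)] the minimal length in $X$ is $13$, and it is attained by $w$;
\item[(ii)] every $w'\in X$ with $e(w')=0$ has $\ell(w')\ge 15$, and $15$ is attained;
\item[(iii)] every element of length $13$ in $X$ has excess at least $4$, and $e(w)=4$.
\end{enumerate}
In particular no element of $X$ has both minimal length and excess zero.
\end{theorem}

This is an instance of the following family. For $S\subseteq R$ let $W_S=\langle S\rangle$, and if $W_S$ is finite let $w_S$ be its longest element. Consider the hypothesis
\begin{itemize}
\item[$(*)$] $R=J\cup K$ is finite and $I=J\cap K$ is different from $J$ and $K$; the groups $W_J$ and $W_K$ are finite, $w_J$ is central in $W_J$ and $w_K$ is central in $W_K$; and $m_{jk}=\infty$ for all $j\in J\setminus I$ and $k\in K\setminus I$.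
\end{itemize}
With $I=\emptyset$, $J=\{s\}$, $K=\{t\}$ this is the infinite dihedral group; in general $w_J$ and $w_K$ play the parts of $s$ and $t$.

\begin{theorem}\label{thm:family}
Assume $(*)$, let $\rho\in I$, and let $X$ be the conjugacy class of $w_Jw_K\rho$. Then $X$ contains an element of minimal length and excess zero if and only if some $r\in I$ that is $W_I$-conjugate to $\rho$ commutes with $w_I$. In particular there is no such element whenever $W_I$ is of type $A_{2n}$, $n\ge1$.
\end{theorem}

For instance one may take $J,K$ of type $B_{2n+1}$ and $I$ of type $A_{2n}$; for $n=1$ this is the group of Theorem~\ref{thm:counter}. There are also examples whose finite labels are all at most $3$: let $R=\{c,a,s_1,s_2,t_1,t_2\}$, where $c$ is joined to the five other generators with label $3$, where $m_{s_it_j}=\infty$ for all $i,j$, and where all other pairs commute. Here $J=\{c,a,s_1,s_2\}$ and $K=\{c,a,t_1,t_2\}$ are of type $D_4$, and $I=\{c,a\}$ is of type $A_2$. (The longest elements in types $B_n$ and $D_4$ act as $-1$, so they are central.)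

The failure is unbounded.

\begin{corollary}\label{cor:unbounded}
In the $k$-th direct power $W^k$ of the group of Theorem~\ref{thm:counter}, the class $X^k$ has minimal length $13k$; all its elements of excess zero have length at least $15k$, and all its elements of minimal length have excess at least $4k$.
\end{corollary}

\begin{proof}[Proof, given Theorem~\ref{thm:counter}]
Length is additive over direct products. So is excess, because a factorization $w=xy$ with $x^2=y^2=1$ in $W^k$ is an independent choice of such factorizations of the components. An element of $X^k$ of length $13k$ has all components of length $13$, and one of excess zero has all components of excess zero.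
\end{proof}

Theorem~\ref{thm:criterion} below is a criterion for classes of infinite order when $R$ is finite: $X$ contains an element of minimal length and excess zero if and only if lengths can be made minimal and additive with respect to the walls containing an axis. It yields positive results. An element $w$ is \emph{straight} if $\ell(w^n)=n\,\ell(w)$ for all $n\ge1$.

\begin{theorem}\label{thm:positive}
Let $X$ be a strongly real conjugacy class of $W$. Then $X$ contains an element of minimal length and excess zero in each of the following cases:
\begin{enumerate}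
\item[(a)] $X$ contains a straight element of infinite order;
\item[(b)] no $m_{rs}$ with $r\neq s$ is odd (for example, $W$ is right-angled);
\item[(c)] $|R|\le 3$.
\end{enumerate}
\end{theorem}

By Theorem~\ref{thm:counter}, the bound in (c) is sharp. A further sufficient condition is given in Proposition~\ref{prop:inner}.

Section~\ref{sec:hexagon} shows the obstruction in a model with six sectors in the plane. Sections~\ref{sec:facts}--\ref{sec:proofs} prove Theorems~\ref{thm:counter} and~\ref{thm:family} with root systems and a tree. Sections~\ref{sec:axis}--\ref{sec:positive} prove the criterion and Theorem~\ref{thm:positive} in the Davis complex.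

\section{The obstruction in the plane}\label{sec:hexagon}

Three lines through the origin of the Euclidean plane, at angles of $60^\circ$, cut it into six sectors. The reflections in the lines generate $S_3$, the reflection group of type $A_2$, and together with $-1$ they generate the dihedral group $\{\pm1\}\times S_3$, which permutes the sectors. For two sectors let $d(D,D')\in\{0,1,2,3\}$ be the number of lines separating them, which is their distance in the cyclic order.

Let $r$ be one of the three reflections.
\begin{itemize}
\item $d(D,-D)=3$ for every $D$.
\item $d(D,rD)=1$ if $D$ is one of the four sectors bounded by the line of $r$, and $d(D,rD)=3$ for the other two.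
\item Since $-rD$ is opposite to $rD$, we have $d(D,-rD)=3-d(D,rD)$, which is $2$ or $0$ respectively.
\end{itemize}

Now suppose that $r$ is to be written as a product of two elements of square $1$, \emph{both taken from the coset} $-S_3$. Such a factorization is $r=(-u)(-ur)$ with $u\in S_3$ and $u^2=(ur)^2=1$; then $u$ commutes with $r$, so $u\in\{1,r\}$, and the two factors are $-1$ and $-r$ in some order. With respect to a sector $D$, the ``length'' $d(D,rD)$ and the ``lengths'' of the factors are
\[
\begin{array}{c|ccc}
 & r & -1 & -r\\ \hline
D \text{ bounded by the line of } r & 1 & 3 & 2\\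
D \text{ not bounded by the line of } r & 3 & 3 & 0
\end{array}
\]
In the first row $r$ is as short as possible, but $3+2-1=4$: the excess is $4$. In the second row the lengths add up, $3=3+0$, but $r$ is longer than necessary by $2$. No sector does both. If the factors $1$ and $r$ from $S_3$ itself were allowed, the conflict would disappear.

Theorem~\ref{thm:counter} realizes this conflict. The element $z=w_Jw_K$ translates an axis; $w_J$ and $w_K$ reverse the axis, and they act as $-1$ on the root system of $W_I\cong S_3$, where $I=J\cap K$, because the longest element of $B_3$ is $-1$. We shall see that the pairs of elements of square $1$ with product $w=zr_1$ are, up to order and simultaneous conjugation, the pairs $w_Ju$, $w_Kur_1$ with $u\in\{1,r_1\}$. So the roots of $W_I$ see exactly the table above. All other roots contribute at least $\ell(z)=12$ to the length of any conjugate of $w$. This explains the numbers: $13=12+1$, $15=12+3$, and excess $4$.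

\section{Standard facts}\label{sec:facts}

We use the canonical representation of $W$ on the real vector space $V$ with basis $\{\alpha_r\mid r\in R\}$, with root system $\Phi=\{v\alpha_r\mid v\in W,\ r\in R\}=\Phi^+\sqcup-\Phi^+$. Write $\alpha>0$ or $\alpha<0$ according to the sign of the root $\alpha$. Pairs $\pm\alpha$ of roots correspond bijectively to reflections $t_\alpha$ (conjugates of elements of $R$), and $vt_\alpha v^{-1}=t_{v\alpha}$. For $S\subseteq R$ let $\Phi_S$ be the root system of $W_S$, and $\Phi_S^+=\Phi_S\cap\Phi^+$. The following facts are textbook material.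
\begin{itemize}
\item[(F1)] $\ell(v)$ is the number of positive roots $\alpha$ with $v\alpha<0$, that is, the number of pairs $\pm\alpha$ for which $\alpha$ and $v\alpha$ have different signs. If $v\in W_S$, all these pairs lie in $\Phi_S$.
\item[(F2)] $\ell$ restricts on $W_S$ to the length function with respect to $S$; $W_S\cap W_T=W_{S\cap T}$; the reflections in $W_S$ are the $t_\alpha$ with $\alpha\in\Phi_S$; and a root in the span of $\{\alpha_r\mid r\in S\}$ belongs to $\Phi_S$. A \emph{parabolic} subgroup is a conjugate of some $W_S$.
\item[(F3)] A generator $r$ is a \emph{right descent} of $v$ if $\ell(vr)<\ell(v)$. Let $W^S$ be the set of elements with no right descent in $S$. Then $\ell(vc)=\ell(v)+\ell(c)$ for $v\in W^S$ and $c\in W_S$.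
\item[(F4)] The right descents of any element generate a finite subgroup.
\item[(F5)] If $W_S$ is finite, then $w_S^2=1$, $w_S\Phi_S^+=-\Phi_S^+$, conjugation by $w_S$ permutes $S$, and $\ell(w_Sv)=\ell(vw_S)=\ell(w_S)-\ell(v)$ for $v\in W_S$.
\item[(F6)] If $W_S$ is finite, a \emph{positive system} of $\Phi_S$ is a set $\{\alpha\in\Phi_S\mid\lambda(\alpha)>0\}$ with $\lambda$ a linear functional that vanishes on no root of $\Phi_S$. The group $W_S$ permutes the positive systems simply transitively. For every $g\in W$ the set $\{\alpha\in\Phi_S\mid g\alpha>0\}$ is one: take for $\lambda(\alpha)$ the sum of the coordinates of $g\alpha$ in the basis of simple roots.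
\end{itemize}

\section{Thickened dihedral groups}\label{sec:family}

In this section we assume $(*)$ and put
\[
z=w_Jw_K,\qquad n_0=\ell(w_J)+\ell(w_K)-2\ell(w_I),\qquad \nu=\ell(w_I)=|\Phi_I^+| .
\]
By (F5), $w_J\alpha_j=-\alpha_{j'}$ with $j'=w_Jjw_J$, and $j'=j$ because $w_J$ is central in $W_J$. Hence $w_J$ acts as $-1$ on $\Phi_J$, and likewise $w_K$ acts as $-1$ on $\Phi_K$. It follows that
\begin{equation}\label{eq:minusone}
w_J \text{ and } w_K \text{ act as } -1 \text{ on } \Phi_I,\qquad z \text{ acts as } 1 \text{ on } \Phi_I \text{ and centralizes } W_I .
\end{equation}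

\subsection{The length of powers of \texorpdfstring{$z$}{z}}

\begin{lemma}\label{lem:lengths}
We have $\ell(z^n)=n\,n_0$ for $n\ge0$, and $\ell(zv)=n_0+\ell(v)$ for $v\in W_I$.
\end{lemma}

\begin{proof}
\emph{Claim.} Let $c_1,\dots,c_n\ne1$ lie alternately in $W_J\cap W^I$ and $W_K\cap W^I$, starting with either of the two, and put $P_n=c_1\cdots c_n$. Then $\ell(P_n)=\sum_i\ell(c_i)$. Moreover, for $n\ge1$, $P_n\in W^J$ if $c_n\in W_K$, and $P_n\in W^K$ if $c_n\in W_J$.

We use induction on $n$, with $P_0=1$. By symmetry let $c_n\in W_K$. Then $P_{n-1}\in W^K$, by induction or because $P_0=1$, so $\ell(P_{n-1}c)=\ell(P_{n-1})+\ell(c)$ for all $c\in W_K$ by (F3). Taking $c=c_n$ gives the length formula. Taking $c=c_ni$ with $i\in I$ shows that $i$ is not a right descent of $P_n$, since $\ell(c_ni)=\ell(c_n)+1$. As $c_n\ne1$ is an element of $W_K\cap W^I$, it has a right descent $k\in K\setminus I$, and taking $c=c_nk$ shows that $k$ is a right descent of $P_n$. If some $j\in J\setminus I$ were also a right descent of $P_n$, then $\langle j,k\rangle$ would be finite by (F4), contrary to $m_{jk}=\infty$. So $P_n\in W^J$.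

Now put $x_0=w_Jw_I$ and $y_0=w_Kw_I=w_Iw_K$. By (F5), $\ell(x_0v)=\ell(w_J)-\nu+\ell(v)$ for $v\in W_I$, so $x_0\in W_J\cap W^I$ has length $\ell(w_J)-\nu>0$; similarly $y_0\in W_K\cap W^I$ has length $\ell(w_K)-\nu>0$. Since $z=w_Jw_I\,w_Iw_K=x_0y_0$, the claim gives $\ell(z^n)=n\,n_0$. It also gives $z\in W^J$, and since $W_I\subseteq W_J$ this implies $\ell(zv)=\ell(z)+\ell(v)$ for $v\in W_I$.
\end{proof}

\subsection{Splitting the length of a conjugate}

To bound the lengths of all conjugates of $w=z\rho$ from below we separate the roots in $\Phi_I$ from the others. Instead of conjugating $v$ by $g$ we change the notion of positivity: the root $\alpha$ now counts as positive if $g\alpha>0$.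

For $g\in W$ let $\varepsilon_g(\alpha)$ be the sign of $g\alpha$. If $\Psi=-\Psi\subseteq\Phi$ is stable under $v\in W$, let $f_g(v;\Psi)$ be the number of pairs $\pm\alpha$ in $\Psi$ with $\varepsilon_g(v\alpha)\ne\varepsilon_g(\alpha)$. Substituting $\beta=g\alpha$ in (F1) gives $\ell(gvg^{-1})=f_g(v;\Phi)$. If $v$ and $v'$ both preserve $\Psi$, then
\[
f_g(vv';\Psi)\le f_g(v;\Psi)+f_g(v';\Psi):
\]
if $\varepsilon_g(vv'\alpha)\ne\varepsilon_g(\alpha)$, then $\varepsilon_g(vv'\alpha)\ne\varepsilon_g(v'\alpha)$ or $\varepsilon_g(v'\alpha)\ne\varepsilon_g(\alpha)$, and $\alpha\mapsto v'\alpha$ permutes the pairs in $\Psi$. For $v$ preserving $\Phi_I$ put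
\[
\mathrm{in}_g(v)=f_g(v;\Phi_I),\qquad \mathrm{out}_g(v)=f_g(v;\Phi\setminus\Phi_I),\qquad\text{so}\qquad \ell(gvg^{-1})=\mathrm{in}_g(v)+\mathrm{out}_g(v).
\]
Both parts are subadditive. By (F6) there is a unique $k\in W_I$ with $\{\alpha\in\Phi_I\mid g\alpha>0\}=k\Phi_I^+$. For $v\in W_I$ and $\alpha=k\beta$ with $\beta\in\Phi_I^+$, we have $\varepsilon_g(v\alpha)\ne\varepsilon_g(\alpha)$ exactly when $k^{-1}vk\beta<0$. By (F1) and \eqref{eq:minusone} this gives, for $v\in W_I$,
\begin{equation}\label{eq:in}
\mathrm{in}_g(v)=\mathrm{in}_g(zv)=\ell(k^{-1}vk),\qquad \mathrm{in}_g(w_Jv)=\mathrm{in}_g(w_Kv)=\nu-\ell(k^{-1}vk).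
\end{equation}

The outer part is hard to compute for a single $g$, but it can be bounded below by means of powers: conjugation by $g$ changes the length of $(zv)^n$ by a bounded amount only, while $\mathrm{out}_g$ is subadditive.

\begin{lemma}\label{lem:out}
$\mathrm{out}_g(zv)\ge n_0$ for all $v\in W_I$ and $g\in W$.
\end{lemma}

\begin{proof}
Since $z$ commutes with $v$, Lemma~\ref{lem:lengths} gives
\[
\ell(g(zv)^ng^{-1})\ge\ell(z^n)-\ell(v^n)-2\ell(g)\ge n\,n_0-\nu-2\ell(g).
\]
On the other hand $\ell(g(zv)^ng^{-1})=\mathrm{in}_g((zv)^n)+\mathrm{out}_g((zv)^n)\le\nu+n\,\mathrm{out}_g(zv)$. Divide by $n$ and let $n\to\infty$.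
\end{proof}

\subsection{All factorizations}

To bound excesses we must know \emph{all} pairs $x',y'$ of elements of square $1$ whose product is conjugate to $z\rho$. The tool is the tree on which $W$ acts as an amalgam; there $w=z\rho$ is a translation, and its factors must reverse the axis of $w$.

\begin{lemma}\label{lem:factor}
Let $\rho\in W_I$ with $\rho^2=1$, and let $w=z\rho=w_J\cdot w_K\rho$. Let $w'$ be conjugate to $w$ and let $w'=x'y'$ with $x'^2=y'^2=1$. Then there are $g\in W$ and $u\in W_I$ with $u^2=(u\rho)^2=1$ such that, with
\[
a=w_Ju,\qquad b=w_Ku\rho\qquad(\text{so that } ab=w),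
\]
we have $\{x',y'\}=\{gag^{-1},gbg^{-1}\}$ as unordered pairs, and $w'$ is $gwg^{-1}$ or $gw^{-1}g^{-1}$.
\end{lemma}

\begin{proof}
For $u$ as stated, $ab=w_Juw_Ku\rho=zu^2\rho=w$. After conjugating we may assume $w'=w$ and write $x=x'$, $y=y'$.

\emph{The tree.} The relations of $W$ are relations among elements of $J$ or among elements of $K$, because $m_{jk}=\infty$ for $j\in J\setminus I$, $k\in K\setminus I$. Hence $W=W_J*_{W_I}W_K$. Let $\mathcal T$ be the associated tree (Serre \cite[\S I.4.1]{Serre}): its vertices are the cosets $hW_J$ and $hW_K$, and each coset $hW_I$ is an edge joining $hW_J$ to $hW_K$. The group $W$ acts on $\mathcal T$ by left multiplication and preserves the two types of vertices.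

\emph{The axis.} Put $b_0=w_K\rho$, so $b_0^2=1$ and $w=w_Jb_0$. Neither $w_J$ nor $b_0$ lies in $W_I$. The vertices
\[
p_{-1}=W_K,\quad p_0=W_J,\quad p_1=w_JW_K=wp_{-1},\quad p_2=wW_J=wp_0
\]
form a path with successive edges $W_I$, $w_JW_I$, $wW_I=w_Jb_0W_I$. Consecutive edges are distinct because $w_J\notin W_I$ and $b_0\notin W_I$. Therefore the translates of the path $p_{-1},p_0,p_1$ under powers of $w$ form a path without backtracking, that is, a line $A=(p_i)_{i\in\mathbb Z}$ in $\mathcal T$ with $wp_i=p_{i+2}$. A vertex at distance $\delta$ from $A$ is moved by $w$ through the distance $2+2\delta$, since the path from it to its image runs to $A$, along $A$, and away again. So the vertices of $A$ are exactly those moved least by $w$, equivalently by $w^{-1}$.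

\emph{The factors reverse the axis.} We have $xwx^{-1}=yx=w^{-1}$. Hence $x$ maps $A$ to itself and conjugates the translation by $2$ into its inverse, so $x$ reverses $A$. As $x$ preserves types, $xp_i=p_{2m-i}$ for some $m\in\mathbb Z$. Then $y=xw$ satisfies $yp_i=p_{2m-2-i}$. So $x$ fixes $p_m$ and $y$ fixes $p_{m-1}$. Conjugating the pair $(x,y)$ by $w^j$ does not change $w$ and replaces $m$ by $m+2j$. We may therefore assume $m\in\{0,-1\}$.

\emph{Case $m=0$.} Then $x\in W_J$ and $y\in W_K$. From $xy=w_Jw_K\rho$ we get
\[
u:=w_J^{-1}x=w_K\rho\,y^{-1}\in W_J\cap W_K=W_I .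
\]
Thus $x=w_Ju$, and $u^2=x^2=1$ because $w_J$ is central in $W_J$. Further $y=u^{-1}w_K\rho=w_Ku\rho$, and $(u\rho)^2=y^2=1$ because $w_K$ is central in $W_K$. The assertion holds for $(x,y)$, with $x=a$, $y=b$.

\emph{Case $m=-1$.} Now $x$ fixes $p_{-1}$ and $y$ fixes $p_{-2}$. We have $b_0wb_0=b_0w_J=w^{-1}$, so $b_0$ reverses $A$; it fixes $p_{-1}=W_K$, and so $b_0p_{-2}=p_0$. From $w^{-1}=yx$ we obtain
\[
w=b_0w^{-1}b_0=(b_0yb_0)(b_0xb_0),
\]
where $b_0yb_0$ fixes $p_0$ and $b_0xb_0$ fixes $p_{-1}$. The case $m=0$ applies to this factorization, so $b_0yb_0=a$ and $b_0xb_0=b$ for some $u$. The assertion holds with $g=b_0$, and $w=b_0w^{-1}b_0^{-1}$.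
\end{proof}

\subsection{The two inequalities}

\begin{proposition}\label{prop:key}
Assume $(*)$. Let $\rho\in W_I$ with $\rho^2=1$, let $w'$ be conjugate to $z\rho$, and let $w'=x'y'$ with $x'^2=y'^2=1$. Then there are commuting elements $r,u\in W_I$ with $u^2=1$ and $r$ conjugate to $\rho$ in $W_I$, such that
\begin{align}
\ell(w')&\ge n_0+\ell(r),\label{eq:len}\\
\ell(x')+\ell(y')-\ell(w')&\ge(\nu-\ell(u))+(\nu-\ell(ur))-\ell(r).\label{eq:exc}
\end{align}
\end{proposition}

\begin{proof}
Let $w=z\rho$, take $g$, $u_0$ (for $u$), $a=w_Ju_0$ and $b=w_Ku_0\rho$ from Lemma~\ref{lem:factor}, and let $k\in W_I$ belong to $g$ as in \eqref{eq:in}. Put $r=k^{-1}\rho k$ and $u=k^{-1}u_0k$. From $u_0^2=\rho^2=(u_0\rho)^2=1$ it follows that $u_0$ and $\rho$ commute, hence so do $u$ and $r$.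

An element and its inverse have equal length, so $\ell(w')=\ell(gwg^{-1})=\mathrm{in}_g(z\rho)+\mathrm{out}_g(z\rho)\ge\ell(r)+n_0$ by \eqref{eq:in} and Lemma~\ref{lem:out}. Since $w=ab$ and $\mathrm{out}_g$ is subadditive,
\[
\ell(x')+\ell(y')-\ell(w')=\ell(gag^{-1})+\ell(gbg^{-1})-\ell(gwg^{-1})\ge\mathrm{in}_g(a)+\mathrm{in}_g(b)-\mathrm{in}_g(w),
\]
and by \eqref{eq:in} the right-hand side is that of \eqref{eq:exc}.
\end{proof}

\begin{remark}
The hypotheses of $(*)$ enter as follows. The condition $m_{jk}=\infty$ gives the linear growth of $\ell(z^n)$ and the amalgam. Centrality of $w_J$ and $w_K$ makes $z$ commute with $W_I$, and it produces the signs in $\mathrm{in}_g(w_Jv)=\nu-\ell(k^{-1}vk)$, which are the signs of Section~\ref{sec:hexagon}.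
\end{remark}

\section{Proofs of Theorems~\ref{thm:counter} and~\ref{thm:family}}\label{sec:proofs}

The element $z\rho=w_J\cdot(w_K\rho)$ with $\rho\in W_I$, $\rho^2=1$ is strongly real, since $w_J^2=1$ and $(w_K\rho)^2=w_K^2\rho^2=1$. So Proposition~\ref{prop:key} applies to every element of its class.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Condition $(*)$ holds with $I=\{r_1,r_2\}$, since the longest element of $B_3$ acts as $-1$ and is central. Here $\ell(w_J)=\ell(w_K)=9$, $\nu=3$, $n_0=12$, and $W_I\cong S_3$. Its reflections $r_1,r_2,w_I$ are conjugate in $W_I$ and have lengths $1,1,3$. We apply Proposition~\ref{prop:key} with $\rho=r_1$. The element $r$ is a reflection of $W_I$, so $\ell(r)\in\{1,3\}$. As $u$ commutes with $r$, we have $u\in\{1,r\}$, so $\{u,ur\}=\{1,r\}$, and \eqref{eq:len}, \eqref{eq:exc} become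
\begin{equation}\label{eq:B3}
\ell(w')\ge12+\ell(r),\qquad \ell(x')+\ell(y')-\ell(w')\ge 3+(3-\ell(r))-\ell(r)=6-2\ell(r).
\end{equation}

(i) By \eqref{eq:B3} all elements of $X$ have length at least $13$, and $\ell(w)=\ell(zr_1)=13$ by Lemma~\ref{lem:lengths}.

(ii) If $\ell(x')+\ell(y')=\ell(w')$, then $\ell(r)=3$ and $\ell(w')\ge15$. The value $15$ is attained: $zw_I$ is conjugate to $zr_1$ because $z$ centralizes $W_I$, it has length $12+3=15$, and $zw_I=w_J\cdot w_Kw_I$ with $\ell(w_J)+\ell(w_Kw_I)=9+6=15$ and $(w_Kw_I)^2=1$.

(iii) If $\ell(w')=13$, then $\ell(r)=1$ for every factorization of $w'$, so $e(w')\ge4$. For $w$ itself, $\ell(w_J)+\ell(w_Kr_1)-\ell(w)=9+8-13=4$.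
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}]
In \eqref{eq:len} we have $r\ne1$, because $r$ is conjugate to $\rho$. Together with Lemma~\ref{lem:lengths} this shows that the minimal length in $X$ is $n_0+1$, attained by $z\rho$.

Suppose that $w'\in X$ has length $n_0+1$ and $w'=x'y'$ with $x'^2=y'^2=1$ and $\ell(x')+\ell(y')=\ell(w')$. Take $r,u$ from Proposition~\ref{prop:key}. By \eqref{eq:len}, $\ell(r)=1$, so $r\in I$. By \eqref{eq:exc}, $(\nu-\ell(u))+(\nu-\ell(ur))\le1$. Both summands are non-negative integers, so one of them is $0$, which means that $u=w_I$ or $ur=w_I$. In both cases $w_I$ commutes with $r$, because $u$ does.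

Conversely, let $r\in I$ be $W_I$-conjugate to $\rho$ and commute with $w_I$. Then $zr\in X$, because $z$ centralizes $W_I$; it has length $n_0+1$, and
\[
zr=(w_Jw_I)(w_Kw_Ir).
\]
Both factors have square $1$, because $w_J$ and $w_K$ are central in $W_J$ and $W_K$ and $w_I$ commutes with $r$. By (F5) their lengths add up to $(\ell(w_J)-\nu)+(\ell(w_K)-\nu+1)=n_0+1$. So $e(zr)=0$.

If $W_I$ is of type $A_{2n}$, that is, $W_I\cong S_{2n+1}$ with $I=\{s_1,\dots,s_{2n}\}$ the adjacent transpositions, then $w_Is_iw_I=s_{2n+1-i}\ne s_i$, and no element of $I$ commutes with $w_I$.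
\end{proof}

\section{Walls along an axis}\label{sec:axis}

From here on, up to Proposition~\ref{prop:inner}, let $R$ be finite. We now treat arbitrary strongly real elements of infinite order. The splitting into $\mathrm{in}_g$ and $\mathrm{out}_g$ has a geometric meaning that makes sense in general: it separates the walls containing an axis of $w$ from the others.

\subsection{The Davis complex}

Let $\Sigma$ be the Davis complex of $(W,R)$, see \cite{Davis}; BH abbreviates \cite{BH}. We use the following standard facts.
\begin{itemize}
\item[(D1)] $\Sigma$ is a complete CAT(0) space (Moussong), and $W$ acts on it properly and cocompactly by isometries.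
\item[(D2)] For each reflection $t$ the \emph{wall} $M_t=\mathrm{Fix}(t)$ is such that $\Sigma\setminus M_t$ has exactly two components, the \emph{sides} of $M_t$, which $t$ interchanges. The walls form a locally finite family, $t\mapsto M_t$ is injective, and $vM_t=M_{vtv^{-1}}$.
\item[(D3)] $W$ is simply transitive on the \emph{chambers}, the translates $hC_0$ of a closed fundamental chamber $C_0$. The interior of a chamber lies on one side of each wall. A wall $M_{t_\alpha}$ has the chambers $hC_0$ with $h^{-1}\alpha>0$ on one side and those with $h^{-1}\alpha<0$ on the other. The number $d(C_0,vC_0)$ of walls separating $C_0$ and $vC_0$ is $\ell(v)$.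
\item[(D4)] The stabilizer of a point $a$ is a finite parabolic subgroup, generated by the reflections fixing $a$, and it is simply transitive on the chambers containing $a$ (the chambers \emph{at} $a$).
\item[(D5)] $\Sigma$ is a cell complex with one cell for each coset $hW_T$, $W_T$ finite, and $W$ permutes the cells as it permutes the cosets. The cell of $W_T$ is the convex hull of a generic $W_T$-orbit in the Euclidean space spanned by $\Phi_T$, with the usual orthogonal action of $W_T$; faces correspond to inclusion of cosets, and metrics on faces agree.
\end{itemize}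
Write $d(C,C')$ for the number of walls separating two chambers. By (D3), for $C=cC_0$ and $v\in W$,
\begin{equation}\label{eq:conj}
\ell(c^{-1}vc)=d(C,vC).
\end{equation}
So looking for short conjugates of $v$ means looking for chambers moved little by $v$. (In the notation of Section~\ref{sec:family}, $g$ corresponds to the chamber $g^{-1}C_0$.)

Geodesics in $\Sigma$ may branch, so the next lemma needs an argument. The idea is that near a point of $M_t$ the complex is a product $\mathbb R\times Y$ in which $t$ acts as the reflection of the first factor.

\begin{lemma}\label{lem:cross}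
A geodesic line $A$ in $\Sigma$ is contained in the wall $M_t$, or disjoint from it, or meets it in exactly one point, where it passes from one side to the other.
\end{lemma}

\begin{proof}
Let $o\in A\cap M_t$ lie in the relative interior of the cell $F$; after translating, $F$ is the cell of $W_T$. As $t$ fixes $o$, we have $tF=F$, so $tW_T=W_T$ and $t\in W_T$. Let $\beta\in\Phi_T$ be a root of $t$. Any cell $G\supseteq F$ corresponds to some $W_{T'}$ with $T'\supseteq T$; on it $t$ acts as the orthogonal reflection in $\beta$, and $\beta$ is parallel to the face $F$, which spans a translate of the span of $\Phi_T$. Since $o$ is interior to $F$, the tangent cone of $G$ at $o$ contains the line $\mathbb R\beta$ and hence splits as a product $\mathbb R\beta\times G'$ with $G'$ orthogonal to $\beta$, compatibly for the various cells containing $F$. A small ball about $o$ is isometric to a ball in the union of these tangent cones (BH I.7.16). So it is isometric to a ball about the apex in a product $\mathbb R\times Y$ with $Y$ a Euclidean cone, where $t$ acts by $-1$ on the $\mathbb R$-coordinate $f$ and trivially on $Y$, and where $M_t=\{f=0\}$.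 In this ball, the sets $\{f>0\}$ and $\{f<0\}$ are connected (contract the $Y$-coordinate to the apex), they avoid $M_t$, and $t$ interchanges them, so they lie on different sides of $M_t$.

Geodesics in a product project to affinely parametrized geodesics, so $f$ is affine along $A$ near $o$. Hence near $o$ either $A\subset M_t$, or $A$ meets $M_t$ only in $o$ and changes sides there. Let $U$ be the set of points of $A$ near which $A\subset M_t$. It is open. It is closed as well: a limit point $o$ of $U$ lies in the closed set $M_t$, and $A$ meets $M_t$ also in points different from and arbitrarily close to $o$, so the first alternative holds at $o$. So $U=A$, and then $A\subset M_t$, or $U=\emptyset$. In the latter case $A$ cannot meet $M_t$ in two points, since $M_t$, the fixed set of an isometry of a CAT(0) space, is convex and would contain the segment between them.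
\end{proof}

\subsection{Frames}

\begin{definition}
Let $w\in W$ have infinite order. A \emph{frame} for $w$ is a triple $(x,y,A)$ with $w=xy$, $x^2=y^2=1$, and $A$ an axis of $w$ in $\Sigma$ with $xA=yA=A$.
\end{definition}

\begin{lemma}\label{lem:frames}
Let $w=xy$ have infinite order, $x^2=y^2=1$. Then $(x,y,A)$ is a frame for some $A$. In any frame, $w$ translates $A$ by some $L>0$, and $x$ and $y$ act on $A$ as point reflections in points $p$ and $q$ with $2|p-q|=L$.
\end{lemma}

\begin{proof}
Elements fixing a point of $\Sigma$ have finite order, so $w$ is hyperbolic by (D1) and BH II.6.10. By BH II.6.8 the union of the axes of $w$ is a closed convex set $\mathrm{Min}(w)=Y\times\mathbb R$, with axes $\{\eta\}\times\mathbb R$, on which $w$ acts as the identity of $Y$ times translation by $L>0$. Since $xwx^{-1}=w^{-1}$, $x$ permutes the axes of $w$ and reverses their direction. Being an isometry, it carries nearest points on two axes to nearest points. Thus $x$ acts on $Y\times\mathbb R$ as a product $(x_Y,x_{\mathbb R})$ of isometries. As $x_Y^2=1$, the midpoint $\eta$ between any point of the CAT(0) space $Y$ and its image under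 $x_Y$ is fixed by $x_Y$. Because $y=xw$, we have $y_Y=x_Y$, and both $x$ and $y$ preserve $A=\{\eta\}\times\mathbb R$.

In any frame, $xwx^{-1}=w^{-1}$ shows that $x$ reverses the direction of $A$, and so does $y=xw$. So both are point reflections, and their product translates by twice the distance of their centers.
\end{proof}

Fix a frame $(x,y,A)$ for $w$. Let $T_A$ be the set of reflections $t$ with $A\subset M_t$, and let $P=\langle T_A\rangle$, which fixes $A$ pointwise. The other walls meeting $A$ are called \emph{crossing walls}; by Lemma~\ref{lem:cross} each meets $A$ in one point, and by local finiteness a bounded part of $A$ meets only finitely many. Let $\mathrm{Stab}(A)$ be the set of $v\in W$ with $vA=A$; it contains $w,x,y$ and $P$. It acts on $T_A$ by conjugation, permutes the crossing walls, and normalizes $P$.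

If $a\in A$ lies on no crossing wall, then the reflections fixing $a$ are exactly those in $T_A$, so by (D4) $P=\mathrm{Stab}_W(a)$ is a finite parabolic subgroup whose reflections are exactly the elements of $T_A$.

Call two chambers equivalent if no wall $M_t$ with $t\in T_A$ separates them, and call the classes \emph{sectors}. For sectors $D,D'$ let $d(D,D')$ be the number of walls $M_t$, $t\in T_A$, that separate them. The group $\mathrm{Stab}(A)$ permutes the sectors and preserves $d$.

\begin{lemma}\label{lem:sectors}
$P$ is simply transitive on sectors. If $a\in A$ lies on no crossing wall, every sector contains exactly one chamber at $a$.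
\end{lemma}

\begin{proof}
Let $\Phi_P$ be the set of roots of reflections in $P$. Since $P$ is finite and parabolic, (F6) holds for $P$ and $\Phi_P$ in place of $W_S$ and $\Phi_S$, by conjugation. By (D3) the sector of $hC_0$ is determined by the set $\{\alpha\in\Phi_P\mid h^{-1}\alpha>0\}$, which is a positive system of $\Phi_P$, and there are exactly $|P|$ positive systems. So there are at most $|P|$ sectors. There are $|P|$ chambers at $a$, simply transitively permuted by $P=\mathrm{Stab}_W(a)$. Two distinct ones are separated by some wall; a wall not containing $a$ has both of them on the side of $a$, so the separating wall contains $a$, and its reflection belongs to $T_A$. Hence they lie in different sectors, and both assertions follow.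
\end{proof}

For $v\in\mathrm{Stab}(A)$ and a chamber $C$ write
\[
d(C,vC)=\mathrm{in}(C,v)+\mathrm{out}(C,v),
\]
according to whether the reflections in the separating walls belong to $T_A$ or not. Then $\mathrm{in}(C,v)=d(D,vD)$ for the sector $D$ of $C$. Both parts are subadditive,
\[
\mathrm{in}(C,vv')\le\mathrm{in}(C,v)+\mathrm{in}(C,v'),\qquad \mathrm{out}(C,vv')\le\mathrm{out}(C,v)+\mathrm{out}(C,v'):
\]
a wall separating $C$ from $vv'C$ separates $C$ from $vC$ or $vC$ from $vv'C$, and the walls of the latter kind are the images under $v$ of the walls separating $C$ from $v'C$. Put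
\[
n(A)=\text{number of }\langle w\rangle\text{-orbits of crossing walls},\qquad m=\min_D d(D,wD),
\]
where $D$ runs over the sectors. No nontrivial power of $w$ fixes a crossing wall, since it moves the point where the wall meets $A$. So $n(A)$ is the number of crossing walls meeting a half-open segment of $A$ of length $L$; it is finite.

\begin{lemma}\label{lem:count}
\begin{enumerate}
\item[(a)] If $a\in A$ lies on no crossing wall, $C$ is a chamber at $a$ and $v\in\mathrm{Stab}(A)$, then $\mathrm{out}(C,v)$ is the number of crossing walls meeting $A$ between $a$ and $va$. In particular $\mathrm{out}(C,w^j)=j\,n(A)$ for $j\ge1$.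
\item[(b)] $\mathrm{out}(C,w)\ge n(A)$ for every chamber $C$.
\item[(c)] The minimal length in the conjugacy class of $w$ is $n(A)+m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A wall that does not contain $A$ contains neither $a$ nor $va$, so it has $C$ and $a$ on the same side, and $vC$ and $va$ on the same side. Thus it separates $C$ from $vC$ if and only if it separates $a$ from $va$, that is, crosses $A$ between these points.

(b) Let $H$ be a crossing wall, and call \emph{forward} the side of $w^kH$ ($k\in\mathbb Z$) that contains the end of $A$ towards which $w$ translates. Let $a\in A$ lie on no crossing wall. Only finitely many walls separate $C$ from a chamber at $a$, so for all but finitely many $k$ the chamber $C$ lies on the same side of $w^kH$ as $a$. Hence $C$ lies on the forward side of $w^kH$ for $k\ll0$ and on the other side for $k\gg0$. Since $wC$ lies on the forward side of $w^kH$ if and only if $C$ lies on the forward side of $w^{k-1}H$, the wall $w^kH$ separates $C$ from $wC$ exactly when $C$ lies on the forward side of one but not the other of $w^{k-1}H$, $w^kH$. This happens for an odd number of $k$, so for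 at least one. Thus each of the $n(A)$ orbits contributes at least one wall.

(c) By \eqref{eq:conj} the lengths in the class of $w$ are the numbers $d(C,wC)=\mathrm{in}(C,w)+\mathrm{out}(C,w)\ge m+n(A)$. For equality choose $a\in A$ on no crossing wall, a sector $D$ with $d(D,wD)=m$, and the chamber $C$ at $a$ in $D$, and use (a).
\end{proof}

\section{A criterion for classes of infinite order}\label{sec:criterion}

\begin{theorem}\label{thm:criterion}
Let $R$ be finite and let $X$ be a strongly real class of elements of infinite order. Then $X$ contains an element of minimal length and excess zero if and only if there are $w\in X$, a frame $(x,y,A)$ for $w$ and a sector $D$ of this frame with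
\begin{equation}\label{eq:crit}
d(D,wD)=m=d(D,xD)+d(D,yD),
\end{equation}
where $m$ is the minimum of $d(D',wD')$ over all sectors $D'$.
\end{theorem}

\begin{proof}
Assume \eqref{eq:crit}, and let $p,q$ be the centers of $x,y$ on $A$ as in Lemma~\ref{lem:frames}. As in the infinite dihedral group, we place the base point between the two centers: choose $a\in A$ strictly between $p$ and $q$ and on no crossing wall, and let $C=cC_0$ be the chamber at $a$ in $D$. Then $a$ lies between $xa$ and $ya$, and $xa=xy(ya)=w(ya)$. By Lemma~\ref{lem:count}(a), $\mathrm{out}(C,x)+\mathrm{out}(C,y)$ is the number of crossing walls between $ya$ and $w(ya)$, which is $n(A)=\mathrm{out}(C,w)$. With \eqref{eq:conj} and \eqref{eq:crit},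
\[
\ell(c^{-1}xc)+\ell(c^{-1}yc)=n(A)+d(D,xD)+d(D,yD)=n(A)+m=\ell(c^{-1}wc),
\]
and this is the minimal length in $X$ by Lemma~\ref{lem:count}(c). So $c^{-1}wc$ is as required.

Conversely let $w\in X$ have minimal length, $w=xy$ with $x^2=y^2=1$ and $\ell(w)=\ell(x)+\ell(y)$. Take a frame $(x,y,A)$, and let $D$ be the sector of $C_0$. Since $d(C_0,wC_0)=d(C_0,xC_0)+d(C_0,yC_0)$ and both $\mathrm{in}$ and $\mathrm{out}$ are subadditive, $\mathrm{in}(C_0,w)=\mathrm{in}(C_0,x)+\mathrm{in}(C_0,y)$, that is, $d(D,wD)=d(D,xD)+d(D,yD)$. Finally $\mathrm{in}(C_0,w)\ge m$, $\mathrm{out}(C_0,w)\ge n(A)$ and $\ell(w)=n(A)+m$, so $d(D,wD)=\mathrm{in}(C_0,w)=m$.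
\end{proof}

\begin{remark}\label{rem:seen}
In the situation of $(*)$ the frames can be seen directly. Let $o_J,o_K$ be the centers of the cells of $W_J$ and $W_K$. These cells are maximal, since a subset of $R$ properly containing $J$ or $K$ contains some $j\in J\setminus I$ and some $k\in K\setminus I$, and $m_{jk}=\infty$. So $\Sigma$ is Euclidean near $o_J$ and $o_K$, and $w_J$, $w_K$ act there as $-1$. The translates of the segment $[o_J,o_K]$ under the infinite dihedral group $\langle w_J,w_K\rangle$ therefore form a local geodesic, hence a geodesic line $A$, which is an axis of $z$. The group $W_I$ fixes $o_J$ and $o_K$ and commutes with $w_J$ and $w_K$, so it fixes $A$ pointwise. Hence $(w_J,w_K\rho,A)$ is a frame for $z\rho$ for every $\rho\in W_I$ with $\rho^2=1$. Moreover $P=W_I$: the reflections of $W_I$ belong to $T_A$, and $P$ fixes $o_J$ and $o_K$ and so lies in $W_J\cap W_K=W_I$. By \eqref{eq:minusone}, $w_J$ carries every sector to the opposite one. In Theorem~\ref{thm:counter}, the six sectors are those of Section~\ref{sec:hexagon}, $w$ acts on them as $r_1$, and $m=1$. For this frame \eqref{eq:crit} fails, because $d(D,wD)=1$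 implies $d(D,w_JD)+d(D,w_Kr_1D)=3+2$. Opposition commutes with $P\cong S_3$; as $S_3$ has trivial center, it is not the action of an element of $P$.
\end{remark}

\section{Positive results}\label{sec:positive}

Remark~\ref{rem:seen} points to the cause of the failure: $x$ and $y$ act on the sectors, but not as elements of $P$. If they do act as elements of $P$, the finite result (K2) can be used inside $P$. To carry its outcome back to $W$ we need to change the factors of $w$ by elements of $P$.

\begin{lemma}\label{lem:change}
Let $(x,y,A)$ be a frame for $w$, let $v\in P$, and put $x'=vx$, $y'=x'^{-1}w$. If $x'^2$ and $y'^2$ each fix some sector, then $x'^2=y'^2=1$ and $(x',y',A)$ is a frame for $w$.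
\end{lemma}

\begin{proof}
The elements $x,y\in\mathrm{Stab}(A)$ normalize $P$. Hence $x'^2=v\,(xvx^{-1})\,x^2\in P$. Also $y'=x^{-1}v^{-1}xy\in Py$, so $y'^2\in P$ in the same way. Since $P$ acts freely on sectors, $x'^2=y'^2=1$. As $P$ fixes $A$ pointwise, $x'$ and $y'$ preserve $A$.
\end{proof}

\begin{proposition}\label{prop:inner}
Let $R$ be finite and let $X$ be a strongly real class of elements of infinite order. Suppose that some $w\in X$ has a frame $(x,y,A)$ in which $x$ and $y$ act on the set of sectors as elements of $P$. Then $X$ contains an element of minimal length and excess zero.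
\end{proposition}

\begin{proof}
Let $x,y$ act on sectors as $v_x,v_y\in P$; then $w$ acts as $v_w=v_xv_y$. Fix a sector $D_0$, and let $\Pi\subset\Phi_P$ be the positive system that belongs to it as in the proof of Lemma~\ref{lem:sectors}. By (F6) we can write $P=gW_Ig^{-1}$ with $g\Phi_I^+=\Pi$. The sector $vD_0$, $v\in P$, has the positive system $v\Pi$, so $d(D_0,vD_0)$ is the number of $\alpha\in\Pi$ with $v^{-1}\alpha\notin\Pi$. By (F1), $\ell_P(v)=d(D_0,vD_0)$ is therefore the length function of $P$ with respect to the Coxeter generating set $gIg^{-1}$. For $h\in P$ we have $d(hD_0,v_whD_0)=\ell_P(h^{-1}v_wh)$, so $m$ is the minimal length in the $P$-class of $v_w$. By (K2) there are $k,\alpha,\beta\in P$ with $\alpha^2=\beta^2=1$, $kv_wk^{-1}=\alpha\beta$ and $\ell_P(\alpha)+\ell_P(\beta)=\ell_P(\alpha\beta)=m$.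

Put $D=k^{-1}D_0$, $x'=(k^{-1}\alpha k)v_x^{-1}x$ and $y'=x'^{-1}w$. On sectors $x'$ acts as $k^{-1}\alpha k$, and $y'$ acts as $(k^{-1}\alpha k)^{-1}v_w=k^{-1}\beta k$. So $x'^2$ and $y'^2$ act trivially on sectors, and by Lemma~\ref{lem:change} $(x',y',A)$ is a frame for $w$. Finally
\[
d(D,x'D)+d(D,y'D)=\ell_P(\alpha)+\ell_P(\beta)=m=\ell_P(\alpha\beta)=d(D,wD),
\]
and Theorem~\ref{thm:criterion} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
By (K3) we may assume that the elements of $X$ have infinite order.

\emph{Reduction to finite $R$.} In case (a) let $w\in X$ be straight. Then $w$ has minimal length in $X$: if $w'=hwh^{-1}$, then $n\,\ell(w')\ge\ell(w'^n)\ge n\,\ell(w)-2\ell(h)$ for all $n$, so $\ell(w')\ge\ell(w)$. In case (b) let $w\in X$ be any element of minimal length. Write $w=xy$ with $x^2=y^2=1$ and choose a finite $S\subseteq R$ with $x,y\in W_S$. The $W_S$-class of $w$ is contained in $X$, is strongly real in $W_S$, and has the same minimal length $\ell(w)$, since lengths in $W_S$ and $W$ agree. An element of excess zero in $W_S$ has excess zero in $W$. So it suffices to prove the assertion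 for $W_S$ and the $W_S$-class of $w$, and we may assume that $R$ is finite.

(a) Let $w$ be straight with frame $(x,y,A)$, and let $C=cC_0$ be a chamber at a point of $A$ on no crossing wall. By \eqref{eq:conj} and Lemma~\ref{lem:count}(a), $\ell(c^{-1}w^nc)\le n\,n(A)+|T_A|$, and $\ell(w^n)\le\ell(c^{-1}w^nc)+2\ell(c)$, so
\[
\ell(w)=\lim_{n\to\infty}\ell(w^n)/n\le n(A).
\]
As $\ell(w)\ge n(A)+m$ by Lemma~\ref{lem:count}(c), we get $m=0$, that is, $wD=D$ for some sector $D$. Let $xD=vD$ with $v\in P$, and put $x'=v^{-1}x$, $y'=x'^{-1}w$. Then $x'D=D$ and $y'D=D$. By Lemma~\ref{lem:change}, $(x',y',A)$ is a frame for $w$, and it satisfies \eqref{eq:crit} with all terms $0$. Theorem~\ref{thm:criterion} applies.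

(b) Take any frame $(x,y,A)$ for an element of $X$. After conjugation $P=W_I$ for some $I\subseteq R$. Let $D_0$ be the sector of $C_0$. For a reflection $t\in T_A\subset W_I$, all walls separating $C_0$ from $tC_0$ belong to roots of $\Phi_I$ by (F1), so $d(D_0,tD_0)=\ell(t)$; hence $d(D_0,tD_0)=1$ if and only if $t\in I$. Let $xD_0=vD_0$ with $v\in W_I$. Then $\hat x=v^{-1}x$ fixes $D_0$, permutes $T_A$ by conjugation and preserves $d$, so $\hat xI\hat x^{-1}=I$.

Distinct elements of $R$ are not conjugate: since all $m_{rs}$ with $r\ne s$ are even or infinite, for each $r\in R$ there is a homomorphism $W\to\mathbb Z/2$ sending $r$ to $1$ and $R\setminus\{r\}$ to $0$. Hence $\hat x$ centralizes $I$ and $W_I$, and for $u\in W_I$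
\[
x\,uD_0=v\hat xuD_0=vu\hat xD_0=v\,uD_0 .
\]
So $x$ acts on sectors as $v\in P$. The same argument applies to $y$, and Proposition~\ref{prop:inner} gives the assertion.

(c) Take a frame $(x,y,A)$ for an element $w\in X$. Some wall crosses $A$: otherwise $n(A)=0$, and by Lemma~\ref{lem:count}(a) $d(C,w^nC)\le|T_A|$ for all $n$ when $C$ is a chamber at a point of $A$; only finitely many elements of $W$ have bounded length, contrary to the infinite order of $w$. Let a crossing wall meet $A$ in $a$. Then $Q=\mathrm{Stab}_W(a)$ is a finite parabolic subgroup that contains $P$ and also a reflection not in $P$. Let $P=gW_Ig^{-1}$ and $Q=hW_Sh^{-1}$. The roots of $P$ span a space of dimension $|I|$ contained in the span of the roots of $Q$, of dimension $|S|$. If $|I|=|S|$, the two spans coincide; then for each root $\beta$ of $Q$ the root $g^{-1}\beta$ lies in the span of $\{\alpha_i\mid i\in I\}$, hence in $\Phi_I$ by (F2), so $t_\beta\in P$. This contradicts the choice of $a$. Hence $|I|<|S|$. As $W$ is infinite and $W_S$ is finite, $|S|<|R|$. So $|I|\le|R|-2\le1$ and $|P|\le2$. Thus there are at most two sectors, and since $P$ is simply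 transitive on them, every permutation of the sectors is the action of an element of $P$. Proposition~\ref{prop:inner} applies.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH} Bridson and Haefliger, \emph{Metric Spaces of Non-Positive Curvature}.

\bibitem{Davis} M. Davis, \emph{The Geometry and Topology of Coxeter Groups}.

\bibitem{HR} Sarah B. Hart and Peter J. Rowley, \emph{Zero Excess and Minimal Length in Finite Coxeter Groups}, arXiv:1405.2700 (2014).

\bibitem{Serre} Serre, \emph{Trees}.

\end{thebibliography}

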